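\title{The units of a strongly right alternative ring form a Bol loop}

\begin{abstract}
We prove that in every strongly right alternative ring with unity, with no assumption on torsion or finiteness, the product of two units is a unit, so that the units form a Bol loop. This answers a question of Kinyon and Phillips. The proof takes place in the additive group of right multiplications, which is closed under the operation $XYX$. If the right inverse of a product $ab$ were not a left inverse, it would produce an infinite system of matrix units, and with their help the unsymmetrized product of the right multiplications by $a$ and $b$ can be recovered. We also obtain a characterization of units by their translations, and we show that the quasiregular elements of a strongly right alternative ring form a Bol loop.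
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{magma} is a set $L$ with a binary operation. We write $xy\cdot z$ for $(xy)z$, so that juxtaposition binds more tightly than the dot, and we write $R_a\colon x\mapsto xa$ and $L_a\colon x\mapsto ax$ for the right and left translations. A magma is a \emph{loop} if it has a neutral element $1$, with $1x=x1=x$ for all $x$, and all $R_a$ and $L_a$ are bijections. A \emph{Bol magma} is a magma that satisfies the right Bol identity
\begin{equation}\label{eq:bol}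
(xy\cdot z)y=x(yz\cdot y),
\end{equation}
a \emph{Bol loop} is a loop that satisfies \eqref{eq:bol}, and a \emph{Moufang loop} is a Bol loop that also satisfies the flexible law $x\cdot yx=xy\cdot x$.

Rings are not assumed to be associative. A ring $R$ is \emph{right alternative} if $xy\cdot y=xy^2$ for all $x,y$, and \emph{alternative} if moreover $x\cdot xy=x^2y$. A right alternative ring is \emph{strongly right alternative} if $(R,\cdot)$ is a Bol magma. If $R$ has a unity $1$, a \emph{unit} is an element $a$ for which some $b$ satisfies $ab=ba=1$; the definition does not require $b$ to be unique. The set of units is $\mathcal U(R)$.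

The units of an associative ring form a group. It is known that the units of an alternative ring with unity form a Moufang loop, and that the units of a strongly right alternative ring with unity form a Bol loop \emph{provided that $\mathcal U(R)$ is closed under multiplication}. Kinyon and Phillips \cite{KP} ask whether the conclusion always holds: \emph{is $\mathcal U(R)$ a Bol loop for every strongly right alternative ring $R$ with unity?} The answer is yes.

\begin{theorem}\label{thm:A}
Let $R$ be a strongly right alternative ring with unity. Then $\mathcal U(R)$ is closed under multiplication and is a Bol loop. Moreover, each $a\in\mathcal U(R)$ has a unique two-sided inverse $a^{-1}$, and $R_a,L_a$ are bijections of all of $R$, with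
\[
R_a^{-1}=R_{a^{-1}},\qquad L_a^{-1}\colon v\mapsto \bigl(a^{-1}(va)\bigr)a^{-1}.
\]
\end{theorem}

Closure under multiplication is a case of a criterion for a right invertible element to be a unit.

\begin{theorem}\label{thm:B}
Let $R$ be a strongly right alternative ring with unity, and let $c\in R$ be such that $L_c$ is injective and $1\in cR$. If $c=ab$ for some $a,b\in R$ with $R_a,R_b$ injective, then $c$ is a unit. In particular, for $x\in R$ the following are equivalent: $x$ is a unit; $L_x$ and $R_x$ are both bijective; $L_x$ and $R_x$ are both injective and $1\in xR$.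
\end{theorem}

In a ring $S$, with or without unity, put $x\circ y=x+y+xy$. An element $x$ is \emph{quasiregular} if $x\circ y=y\circ x=0$ for some $y\in S$.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(i)] Let $R$ be a strongly right alternative ring with unity and $a,b\in R$. If two of $a$, $b$, $ab$ are units, then all three are units.
\item[(ii)] If $S$ is a strongly right alternative ring, possibly without unity, then the set of quasiregular elements of $S$ is a Bol loop under $\circ$.
\end{enumerate}
\end{theorem}

In an associative ring one writes down the inverse $b^{-1}a^{-1}$ of $ab$. Here neither $b^{-1}a^{-1}$ nor $a^{-1}b^{-1}$ need be an inverse of $ab$ (Example~\ref{ex:small}), and a different route is needed. One application of the Bol identity shows that $L_{ab}$ is bijective when $a$ and $b$ are units (Section~\ref{sec:units}), so $c=ab$ has a right inverse $d$. The whole question is whether $dc=1$. As with one-sided inverses in associative rings, a failure creates an infinite system of matrix units (Section~\ref{sec:defects}). This settles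 finite rings at once and suggests the answer; for infinite rings the matrix units are no contradiction, and they become the tool instead. In Section~\ref{sec:products} we use them to prove that the operator $P=\mathrm{id}-R_cR_d$ satisfies $PR_{ab}=PR_bR_a$. Since $PR_c=0$, this forces $P=0$. The theorems are deduced in Section~\ref{sec:proofs}.

\section{The group of right multiplications}\label{sec:J}

Let $R$ be a ring with unity. Operators act on the right and are composed from left to right: $vMN$ is the result of applying first $M$ and then $N$ to $v\in R$. Let $\mathcal E=\mathrm{End}(R,+)$, an associative ring with identity $I$, and put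
\[
J=\{R_r: r\in R\}\subseteq \mathcal E,\qquad \{X,Y\}=XY+YX .
\]
Since $R_r+R_s=R_{r+s}$ and $R_1=I$, the set $J$ is an additive subgroup that contains $I$. The \emph{value at $1$} of $M\in\mathcal E$ is the element $1M\in R$. Since $1R_r=r$, every element of $R$ is the value at $1$ of exactly one element of $J$; in particular
\begin{equation}\label{eq:eval}
X\in J,\quad 1X=0\quad\Longrightarrow\quad X=0 .
\end{equation}
The product of $R$ is read off from $1R_xR_y=xy$. The method of the paper is to prove that an operator lies in $J$ and then to identify it by its value at $1$.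

\begin{lemma}\label{lem:J}
A ring $R$ with unity is strongly right alternative if and only if $XYX\in J$ for all $X,Y\in J$. In this case, for all $X,Y,Z\in J$ and $n\ge0$,
\begin{equation}\label{eq:closure}
XZY+YZX\in J,\qquad \{X,Y\}\in J,\qquad X^n\in J .
\end{equation}
\end{lemma}

\begin{proof}
The Bol identity says $R_yR_zR_y=R_{yz\cdot y}$, which lies in $J$. Conversely, if $R_yR_zR_y\in J$, then it is the right multiplication by its value at $1$, which is $yz\cdot y$; so \eqref{eq:bol} holds, and $z=1$ gives the right alternative law $R_y^2=R_{y^2}$. For \eqref{eq:closure}, note that $XZY+YZX=(X+Y)Z(X+Y)-XZX-YZY$, take $Z=I$ for the second claim, and use $X^{n+2}=XX^nX$ for the third.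
\end{proof}

In the same way, $J$ is closed under all products $XY$ exactly when $R_xR_y=R_{xy}$ for all $x,y$, that is, when $R$ is associative. A strongly right alternative ring gives us only products that are symmetric under reversal.

\begin{remark}\label{rem:two}
The word ``strongly'' concerns $2$-torsion only. If $R$ is right alternative with unity, then $J$ is closed under $X^2$ and hence under $\{X,Y\}$, so $2XYX=\{X,\{X,Y\}\}-\{X^2,Y\}\in J$. Comparing values at $1$ gives $2(R_xR_yR_x-R_{xy\cdot x})=0$, and the Bol identity follows if $R$ has no $2$-torsion. We never divide by $2$ below: the closure under $XYX$ is used directly.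
\end{remark}

For a ring $S$, the \emph{unital hull} is $S^1=\mathbb Z\oplus S$ with $(m+x)(n+y)=mn+(my+nx+xy)$ for $m,n\in\mathbb Z$ and $x,y\in S$.

\begin{lemma}\label{lem:hull}
If $S$ is strongly right alternative, then so is $S^1$.
\end{lemma}

\begin{proof}
For $y\in S$ let $\rho_y$ be right multiplication by $y$ on $S^1$. The identities $\rho_y\rho_z\rho_y=\rho_{yz\cdot y}$ and $\rho_y^2=\rho_{y^2}$ hold on $S$ by hypothesis, and both sides agree at $1$, so they hold on $S^1$. Replacing $y$ by $y+z$ in the second gives $\{\rho_y,\rho_z\}=\rho_{yz+zy}$. The group $J$ of $S^1$ consists of the operators $\rho_y+nI$, and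
\[
(\rho_y+nI)(\rho_z+kI)(\rho_y+nI)=\rho_y\rho_z\rho_y+n\{\rho_y,\rho_z\}+k\rho_y^2+n^2\rho_z+2nk\rho_y+n^2kI
\]
lies in $J$. Lemma~\ref{lem:J} applies. (The term $k\rho_y^2$ is where right alternativity of $S$ is needed in addition to the Bol identity.)
\end{proof}

\begin{example}\label{ex:small}
Let $S$ be the free abelian group on $e,u,v$ with $ee=e$, $ue=u$, $eu=v$ and all other products of basis elements zero. On $S$ we have $R_v=0$, $R_e^2=R_e$, $R_eR_u=R_u$ and $R_uR_e=R_u^2=0$. For $y=\alpha e+\beta u+\gamma v$ and $z=\alpha'e+\beta'u+\gamma'v$ this gives $R_yR_z=\alpha\alpha'R_e+\alpha\beta'R_u$, while $zy=\alpha\alpha'e+\alpha\beta'u+\alpha'\beta v$. Thus $R_yR_z=R_{zy}$ on $S$. Hence $R_y^2=R_{y^2}$ and $R_yR_zR_y=R_yR_{yz}=R_{yz\cdot y}$, so $S$ and $S^1$ are strongly right alternative. They are not alternative, since $e\cdot eu=0$ and $e^2u=v$.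

In $S^1$ take $a=1+u$ and $b=1-2e$, with $a^{-1}=1-u$ and $b^{-1}=b$. Then $ab=1+y$ with $y=-2e-u$ and $y^2=4e+2u+2v=-2y+2v$. As $vS=Sv=0$, both products of $1+y$ and $1+y+tv$ equal $1+(2+t)v$ for $t\in\mathbb Z$. So $ab$ is a unit with inverse $1-2e-u-2v$, and this is its only inverse by Lemma~\ref{lem:unit} below. It differs from $b^{-1}a^{-1}=1-2e-u+2v$ and from $a^{-1}b^{-1}=1-2e+u$.
\end{example}

\section{Translations by units}\label{sec:units}

From now on $R$ is a strongly right alternative ring with unity.

\begin{lemma}\label{lem:unit}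
If $ab=ba=1$, then $R_aR_b=R_bR_a=I$; hence inverses are unique. Moreover $L_a$ is bijective, with inverse $v\mapsto (b(va))b$.
\end{lemma}

\begin{proof}
Put $A=R_a$ and $B=R_b$. The Bol identity gives $ABA=R_{ab\cdot a}=A$, so $BA$ is idempotent. It also gives $BA^2B=R_bR_{a^2}R_b=R_{ba^2\cdot b}$, and $ba^2=ba\cdot a=a$; thus $BA\cdot AB=R_{ab}=I$. Therefore $BA=BA\cdot BA\cdot AB=BA\cdot AB=I$, and then $AB=I$. Now $b=1R_a^{-1}$ is determined by $a$.

The Bol identity with $x=a$, $y=b$ reads $zb=a(bz\cdot b)$. For $z=va$ the left side is $vAB=v$, so $v=a\bigl((b(va))b\bigr)$ and $L_a$ is surjective. Exchanging $a$ and $b$ gives $za=b(az\cdot a)$, so $az=0$ implies $za=0$ and $z=0$. The additive map $L_a$ is thus injective, and the formula for a preimage of $v$ is the formula for $L_a^{-1}$.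
\end{proof}

\begin{lemma}\label{lem:Lab}
If $a,b\in\mathcal U(R)$, then $L_{ab}$ is bijective.
\end{lemma}

\begin{proof}
The Bol identity $(ab\cdot z)b=a(bz\cdot b)$ says $L_{ab}R_b=L_bR_bL_a$, and $R_b,L_b,L_a$ are bijective by Lemma~\ref{lem:unit}.
\end{proof}

The Bol identity contains no term $x\cdot ab$, and it gives no such formula for $R_{ab}$. At this point we do not even know that $R_{ab}$ is injective. What we know is that $c=ab$ has an injective left translation and a right inverse.

\section{The defects of a right inverse}\label{sec:defects}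

In this section and the next, $c,d\in R$ are such that $cd=1$ and $L_c$ is injective. Put $C=R_c$ and $D=R_d$. Since $1CR_x=cx$, the hypotheses say
\begin{equation}\label{eq:H}
1CD=1;\qquad X\in J,\ \ 1CX=0\ \Longrightarrow\ X=0 .
\end{equation}
The \emph{defects}
\[
P=I-CD,\qquad Q=I-DC
\]
measure how far $C$ and $D$ are from being inverse operators. We want to show that they vanish.

\begin{lemma}\label{lem:defects}
\begin{enumerate}
\item[(a)] $P$ and $Q$ are idempotents, $PC=CQ=QD=DP=0$, and $1P=0$.
\item[(b)] $J\cap P\mathcal E=0$ and $J\cap Q\mathcal E=0$.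
\item[(c)] $E_0:=P+Q\in J$. If $P=0$, then $Q=0$ and $c$ is a unit.
\item[(d)] $PD^kQ=0$ and $QC^kP=0$ for all $k\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The elements $CDC$ and $C$ of $J$ have the same value at $1$, because $1CD=1$. So $CDC=C$ by \eqref{eq:eval}. Next $DCD-D\in J$ and $1C(DCD-D)=1CD-1=0$, so $DCD=D$ by \eqref{eq:H}. These two equations say $PC=CQ=0$ and $QD=DP=0$; they make $CD$ and $DC$, hence $P$ and $Q$, idempotent. Finally $1P=1-1CD=0$.

(b) An element of $P\mathcal E$ has value $0$ at $1$, so \eqref{eq:eval} gives the first claim. If $X\in J\cap Q\mathcal E$, then $CX=0$ because $CQ=0$, and \eqref{eq:H} gives $X=0$.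

(c) We have $E_0=2I-\{C,D\}\in J$. If $P=0$, then $Q=E_0\in J\cap Q\mathcal E=0$, and $dc=1DC=1$.

(d) Let $k=0$. The operator $PQ=I-\{C,D\}+CD^2C$ lies in $J\cap P\mathcal E$, and $QP=I-\{C,D\}+DC^2D$ lies in $J\cap Q\mathcal E$, so both vanish by (b). Let $k\ge1$. From $QD=DP=0$ we get $E_0D^kE_0=PD^kQ\in J\cap P\mathcal E=0$, and from $PC=CQ=0$ we get $E_0C^kE_0=QC^kP\in J\cap Q\mathcal E=0$.
\end{proof}

The injectivity of $L_c$ enters only through this lemma: in $DCD=D$ and in $J\cap Q\mathcal E=0$. Substituting $DC=I-Q$ or $CD=I-P$ and applying (d), we obtain for $j\ge1$ the shift rules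
\begin{equation}\label{eq:shift}
PD^jC=PD^{j-1},\qquad QC^jD=QC^{j-1},\qquad CD^jQ=D^{j-1}Q ;
\end{equation}
for instance $PD^jC=PD^{j-1}(I-Q)$ and $CD^jQ=(I-P)D^{j-1}Q$. The first two rules, together with $PC=0$ and $QD=0$, describe two chains of subgroups of $R$,
\[
0\xleftarrow{\;C\;}RP\ \overset{D}{\underset{C}{\rightleftarrows}}\ RPD\ \overset{D}{\underset{C}{\rightleftarrows}}\ RPD^2\cdots,
\qquad
0\xleftarrow{\;D\;}RQ\ \overset{C}{\underset{D}{\rightleftarrows}}\ RQC\ \overset{C}{\underset{D}{\rightleftarrows}}\ RQC^2\cdots,
\]
on which $C$ and $D$ act as shifts in opposite roles. In particular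
\begin{equation}\label{eq:shift2}
PD^jC^k=\begin{cases}PD^{j-k},& j\ge k,\\ 0,& j<k,\end{cases}
\qquad
QC^jD^k=\begin{cases}QC^{j-k},& j\ge k,\\ 0,& j<k.\end{cases}
\end{equation}

\subsection*{Two easy cases}
If $R_c$ is injective, then $PC=0$ gives $P=0$, and $c$ is a unit by Lemma~\ref{lem:defects}(c). This is Theorem~\ref{thm:B} with $b=1$. The general case will end the same way, with the injective operator $R_bR_a$ in place of $C$.

If $R$ is finite, then again $P=0$. Otherwise take $v\ne0$ in $RP$, so that $v=vP$. The elements $v,vD,vD^2,\dots$ are distinct, since $vD^j=vD^k$ with $j<k$ gives $0=vD^jC^k=vD^kC^k=v$ by \eqref{eq:shift2}. With Lemma~\ref{lem:Lab}, this proves that $\mathcal U(R)$ is closed under multiplication when $R$ is finite.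

\subsection*{Matrix units}
In general we exploit the room that the two chains provide. For $i,j\ge0$ let
\[
U_{ij}=C^iPD^j,\qquad W_{ij}=D^iQC^j ,
\]
so that $U_{00}=P$ and $W_{00}=Q$. The operator $U_{ij}$ carries the $i$th term of the first chain to the $j$th, and $W_{ij}$ does so for the second chain. There is no reason for $U_{ij}$ or $W_{ij}$ to lie in $J$, but a suitable sum does.

\begin{lemma}\label{lem:mu}
For all $i,j,k,l\ge0$,
\begin{equation}\label{eq:mu}
U_{ij}U_{kl}=\delta_{jk}U_{il},\qquad W_{ij}W_{kl}=\delta_{jk}W_{il},\qquad U_{ij}W_{kl}=0=W_{ij}U_{kl},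
\end{equation}
and $\Gamma_{ij}:=U_{ij}+W_{ji}\in J$. The elements $E_k:=\Gamma_{kk}$ are orthogonal idempotents in $J$, with $U_{ij}=E_iU_{ij}=U_{ij}E_j$ and $W_{ij}=E_iW_{ij}=W_{ij}E_j$.
\end{lemma}

\begin{proof}
By \eqref{eq:shift2} and $DP=0$ we have $PD^jC^kP=\delta_{jk}P$; by \eqref{eq:shift2} and $CQ=0$ we have $QC^jD^kQ=\delta_{jk}Q$. This gives the first two formulas. The products $U_{ij}W_{kl}=C^iPD^{j+k}QC^l$ and $W_{ij}U_{kl}=D^iQC^{j+k}PD^l$ vanish by Lemma~\ref{lem:defects}(d). Expanding $P$ and $Q$,
\[
\Gamma_{ij}=C^iD^j-C^{i+1}D^{j+1}+D^jC^i-D^{j+1}C^{i+1}=\{C^i,D^j\}-\{C^{i+1},D^{j+1}\},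
\]
which lies in $J$ by \eqref{eq:closure}. The statements on $E_k=U_{kk}+W_{kk}$ are cases of \eqref{eq:mu}.
\end{proof}

For $k=0$ we recover $E_0=P+Q$. The transposition of indices in $\Gamma_{ij}=U_{ij}+W_{ji}$ is the source of the reversed order in the next section.

\section{Recovering the product}\label{sec:products}

We keep the hypotheses and notation of Section~\ref{sec:defects}. The aim is the following substitute for the missing formula for $R_{ab}$.

\begin{proposition}\label{prop:key}
For all $a,b\in R$ we have $PR_{ab}=PR_bR_a$.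
\end{proposition}

\subsection*{The idea in $2\times2$ matrices}
The group $J$ is closed only under symmetric products, while the proposition involves $R_bR_a$ alone. A spare matrix index breaks the symmetry. Let $A$ be an associative ring with unity, let $e_{ij}$ $(i,j\in\{0,1\})$ be the matrix units of $M_2(A)$, and let $x=\xi e_{00}$, $y=\eta e_{00}$ with $\xi,\eta\in A$. Since $xe_{10}=0$, we have $s:=\{e_{10},x\}=\xi e_{10}$. Since $ys=0$, we have
\[
e_{01}sy+yse_{01}=\xi\eta\, e_{00}.
\]
Two symmetric operations have produced $\xi\eta$ without $\eta\xi$. The index $1$, which $x$ and $y$ do not touch, kills the second half of each operation.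

In $J$ the role of $e_{ij}$ is played by $\Gamma_{ij}$. Its $U$-part behaves as above and yields $PXY$; its transposed $W$-part survives in the other halves and yields $YXQ$. As a test, \eqref{eq:mu} gives $\Gamma_{ij}\Gamma_{kl}=\delta_{jk}U_{il}+\delta_{il}W_{jk}$, so for $X=\Gamma_{ij}$ and $Y=\Gamma_{kl}$,
\[
PXY+YXQ=\delta_{i0}\delta_{jk}(U_{0l}+W_{l0})=\delta_{i0}\delta_{jk}\Gamma_{0l}\in J .
\]
Lemma~\ref{lem:main} extends this to all $X,Y\in J$.

\subsection*{Making room}
General elements of $J$ touch every index, so we first cut them into pieces. For $k\ge1$, call $X\in J$ \emph{$k$-free} if $E_kX=XE_k=0$. By Lemma~\ref{lem:mu}, a $k$-free $X$ satisfies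
\begin{equation}\label{eq:free}
U_{ik}X=W_{ik}X=0,\qquad XU_{ki}=XW_{ki}=0\qquad(i\ge0).
\end{equation}

\begin{lemma}\label{lem:peirce}
Let $\beta\colon J\times J\to\mathcal E$ be biadditive and let $H$ be an additive subgroup of $\mathcal E$. Suppose $\beta(X,Y)\in H$ whenever there is $k\ge1$ such that $X$ and $Y$ are both $k$-free. Then $\beta(X,Y)\in H$ for all $X,Y\in J$.
\end{lemma}

\begin{proof}
Put $F_i=E_i$ for $1\le i\le5$ and $F_0=I-E_1-\dots-E_5$. These are orthogonal idempotents in $J$ with sum $I$, so each $X\in J$ has the Peirce decomposition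
\[
X=\sum_{i,j}F_iXF_j=\sum_{i\le j}X_{ij},\qquad X_{ii}=F_iXF_i,\qquad X_{ij}=F_iXF_j+F_jXF_i\ \ (i<j).
\]
Each $X_{ij}$ lies in $J$ by Lemma~\ref{lem:J} and is $k$-free for $k\in\{1,\dots,5\}\setminus\{i,j\}$. Two pieces $X_{ij}$ and $Y_{lm}$ exclude at most four of the five indices, so $\beta(X_{ij},Y_{lm})\in H$, and $\beta(X,Y)$ is the sum of these elements.
\end{proof}

\begin{lemma}\label{lem:main}
For all $X,Y\in J$ we have $PXY+YXQ\in J$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:peirce} we may assume that $X,Y$ are $k$-free. Recall $\Gamma_{k0}=U_{k0}+W_{0k}$. By \eqref{eq:free}, $W_{0k}X=0=XU_{k0}$, so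
\[
Z:=\{\Gamma_{k0},X\}=U_{k0}X+XW_{0k}\in J .
\]
By \eqref{eq:free} for $Y$,
\begin{equation}\label{eq:ZY}
ZY=U_{k0}XY,\qquad YZ=YXW_{0k}.
\end{equation}
With $\Gamma_{0k}=U_{0k}+W_{k0}$, formulas \eqref{eq:mu} give $\Gamma_{0k}U_{k0}=P$ and $W_{0k}\Gamma_{0k}=Q$. Hence $\Gamma_{0k}ZY+YZ\Gamma_{0k}=PXY+YXQ$, and this lies in $J$ by \eqref{eq:closure}.
\end{proof}

To see what is still missing, let $A=R_a$, $B=R_b$, $T=R_{ab}$. Lemma~\ref{lem:main} for the pairs $(T,I)$ and $(B,A)$ puts $PT+TQ$ and $PBA+ABQ$ in $J$. Since $1P=0$ and $1T=ab=1AB$, both have value $1ABQ$ at $1$, so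
\begin{equation}\label{eq:compare}
PT+TQ=PBA+ABQ .
\end{equation}
To separate the $P$-terms from the $Q$-terms we multiply on the left by $P$, and we need the mixed terms $PTQ$ and $PABQ$ to vanish.

\subsection*{The mixed terms vanish}

\begin{lemma}\label{lem:PXQ}
For all $X\in J$ we have $PXQ=0$.
\end{lemma}

\begin{proof}
By \eqref{eq:mu}, $\Gamma_{01}\Gamma_{10}=U_{00}+W_{11}$ and $\Gamma_{10}\Gamma_{01}=U_{11}+W_{00}$. Hence $\Gamma_{01}\Gamma_{10}E_0=P$ and $E_0\Gamma_{10}\Gamma_{01}=Q$: the defects are products of the same three elements of $J$ in opposite orders. So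
\[
PXQ=\Gamma_{01}\bigl(\Gamma_{10}(E_0XE_0)\Gamma_{10}\bigr)\Gamma_{01}\in J\cap P\mathcal E=0 .\qedhere
\]
\end{proof}

For a product of two factors this gives only $PXYQ=-PYXQ$. Evaluation at $1$ is our one source of further equations, and it does not see $PXYQ$, because $1P=0$. We therefore move this operator from row $0$ to row $k$, that is, we consider $U_{k0}XYQ$, from which $PXYQ$ is recovered by left multiplication with $U_{0k}$.

\begin{lemma}\label{lem:row}
If $X,Y\in J$ are $k$-free, then $U_{k0}XYQ+PYXW_{0k}\in J$.
\end{lemma}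

\begin{proof}
Let $Z$ be as in the proof of Lemma~\ref{lem:main}. By \eqref{eq:closure} and \eqref{eq:ZY},
\[
ZYE_0+E_0YZ=U_{k0}XYP+U_{k0}XYQ+PYXW_{0k}+QYXW_{0k}\in J .
\]
It remains to show that the sum of the first and last terms lies in $J$. By Lemma~\ref{lem:main}, $J$ contains
\[
M:=E_0(PXY+YXQ)E_0=PXYP+QYXQ+P\{X,Y\}Q=PXYP+QYXQ ,
\]
where the last step is Lemma~\ref{lem:PXQ}. Since $k\ge1$, formulas \eqref{eq:mu} give $\Gamma_{k0}P=U_{k0}$, $\Gamma_{k0}Q=0$, $P\Gamma_{k0}=0$ and $Q\Gamma_{k0}=W_{0k}$. Hence $\{\Gamma_{k0},M\}=U_{k0}XYP+QYXW_{0k}\in J$.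
\end{proof}

Lemmas~\ref{lem:main} and~\ref{lem:row} exhibit elements of $J+P\mathcal E$, and for these evaluation at $1$ still decides almost everything:
\begin{equation}\label{eq:eval2}
M\in J+P\mathcal E,\quad 1M=0\quad\Longrightarrow\quad DM=0 .
\end{equation}
Indeed, if $M=X+PM'$ with $X\in J$, then $1X=1M=0$, so $X=0$, and $DP=0$.

The plan is now to rewrite $PXYQ$ as $PD^kTD^NQ$ with $T\in J$. This is one half of a symmetric product placed between $P$ and $Q$, so Lemma~\ref{lem:PXQ} lets us exchange the exponents $k$ and $N$. Taking $N>k$, we can choose $T$ so that the exchanged term vanishes.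

\begin{lemma}\label{lem:PXYQ}
For all $X,Y\in J$ we have $PXYQ=0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:peirce} with $H=0$, we may assume that $X,Y$ are $k$-free, $k\ge1$. Put $N=k+1$. The third rule in \eqref{eq:shift} gives $C^ND^NQ=Q$ and $C^ND^kQ=CQ=0$. Let $T$ be the element of $J$ with $1T=1U_{k0}XYC^N$. Then
\[
1TD^kQ=0,\qquad 1TD^NQ=1U_{k0}XYQ .
\]
Lemma~\ref{lem:main} for the pair $(D^j,T)$ gives $PD^jT+TD^jQ\in J$, so $TD^jQ\in J+P\mathcal E$ for $j=k,N$. Lemma~\ref{lem:row} gives $U_{k0}XYQ\in J+P\mathcal E$. By \eqref{eq:eval2},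
\[
DTD^kQ=0,\qquad D\bigl(U_{k0}XYQ-TD^NQ\bigr)=0 .
\]
Multiply the first equation on the left by $PD^{N-1}$ and the second by $PD^{k-1}$. Since $PD^kU_{k0}=U_{0k}U_{k0}=P$, we obtain
\[
PD^NTD^kQ=0,\qquad PXYQ=PD^kTD^NQ .
\]
Finally $D^kTD^N+D^NTD^k\in J$ by \eqref{eq:closure}, so Lemma~\ref{lem:PXQ} gives $PD^kTD^NQ=-PD^NTD^kQ=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Multiply \eqref{eq:compare} on the left by $P$. This gives $PT+PTQ=PBA+PABQ$, where $PTQ=0$ by Lemma~\ref{lem:PXQ} and $PABQ=0$ by Lemma~\ref{lem:PXYQ}.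
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Choose $d\in R$ with $cd=1$ and let $P$ be as in Section~\ref{sec:defects}. By Proposition~\ref{prop:key} and Lemma~\ref{lem:defects}(a), $PR_bR_a=PR_{ab}=PC=0$. So $vPR_bR_a=0$ for every $v\in R$, and the injectivity of $R_a$ and then of $R_b$ gives $vP=0$. Thus $P=0$, and $c$ is a unit by Lemma~\ref{lem:defects}(c).

For the equivalences: if $x$ is a unit, then $L_x$ and $R_x$ are bijective by Lemma~\ref{lem:unit}. If they are bijective, then they are injective and $1\in xR$. If they are injective and $1\in xR$, apply the first part to $c=x=x\cdot1$.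
\end{proof}

\begin{remark}\label{rem:hyp}
The factorization $c=ab$ is used only in the last step; Sections~\ref{sec:defects} and~\ref{sec:products} do not depend on it. The other two hypotheses cannot be dropped, even for associative rings and $b=1$. The element $2\in\mathbb Z$ has injective translations and is not a unit. For the injectivity of $L_c$, take the endomorphism ring, acting on the right, of a vector space with basis $v_0,v_1,\dots$, and let $v_ic=v_{i+1}$, $v_0d=0$, $v_{i+1}d=v_i$. Then $cd=1$, and $R_c$ is injective because $x=xc\cdot d$; but $c$ is not surjective, hence not a unit. Here $c(1-dc)=0$ with $1-dc\ne0$.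
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The uniqueness of inverses and the statements on $R_a$ and $L_a$ are Lemma~\ref{lem:unit}. Let $a,b\in\mathcal U(R)$ and $c=ab$. By Lemma~\ref{lem:Lab}, $L_c$ is injective and $1\in cR$; by Lemma~\ref{lem:unit}, $R_a$ and $R_b$ are injective. So $ab\in\mathcal U(R)$ by Theorem~\ref{thm:B}.

It remains to see that $\mathcal U(R)$ is a Bol loop. It contains $1$ and is closed under products and inverses. For $a\in\mathcal U(R)$, the maps $R_a$, $R_a^{-1}=R_{a^{-1}}$, $L_a$ and $L_a^{-1}\colon v\mapsto(a^{-1}(va))a^{-1}$ send a unit to a product of units, so they map $\mathcal U(R)$ into itself. Hence $R_a$ and $L_a$ restrict to bijections of $\mathcal U(R)$. The Bol identity is inherited from $R$.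
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(i) If $a$ and $b$ are units, use Theorem~\ref{thm:A}. If $a$ and $ab$ are units, then $b=(ab)L_a^{-1}=\bigl(a^{-1}(ab\cdot a)\bigr)a^{-1}$. If $b$ and $ab$ are units, then $a=(ab)R_b^{-1}=ab\cdot b^{-1}$. In both cases the third element is a product of units, hence a unit by Theorem~\ref{thm:A}.

(ii) By Lemma~\ref{lem:hull}, Theorem~\ref{thm:A} applies to $S^1$. Let $G=\mathcal U(S^1)\cap(1+S)$. The projection $\pi\colon S^1\to\mathbb Z$ is a ring homomorphism, and $G$ is the set of units $g$ with $\pi(g)=1$. So $G$ contains $1$ and is closed under products; it is closed under inverses because $\pi(g^{-1})=\pi(g)\pi(g^{-1})=1$. As in the proof of Theorem~\ref{thm:A}, the formulas for $R_g^{-1}$ and $L_g^{-1}$ show that the translations by $g\in G$ restrict to bijections of $G$, so $G$ is a Bol loop. Finally $(1+x)(1+y)=1+x\circ y$ for $x,y\in S$. Hence $x$ is quasiregular if and only if $1+x$ has a two-sided inverse in $1+S$, that is, if and only if $1+x\in G$. The map $x\mapsto1+x$ is therefore a bijection from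 the set of quasiregular elements onto $G$ that carries $\circ$ to the product of $G$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KP}
Michael Kinyon and J.~D. Phillips,
\emph{Strongly right alternative rings and Bol loops},
arXiv:math/0508005 (2005).

\end{thebibliography}
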